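# Median graphs from a single medico vertex: the obstructions $K_{2,3}$ and $Q_3^-$

## One medico vertex and two forbidden subgraphs

All graphs in these notes are finite, simple, undirected and connected.

**Theorem 1.** Let $G$ be a connected graph with at least one medico vertex. If $G$ has no induced $K_{2,3}$ and no induced $Q_3^-$, then $G$ is a median graph.

**Theorem 2.** Let $G$ be a connected graph with at least one medico vertex. The following are equivalent:

1. $G$ is a median graph;
2. $G$ has no induced $K_{2,3}$ and no convex $Q_3^-$;
3. $G$ has no convex $K_{2,n}$ with $n\ge 3$ and no convex $Q_3^-$.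

**Proposition 3.** For every $k\ge 1$, neither $Q_3^-$ nor $K_{2,3}$ can be dropped in Theorem 1, even for $k$-median graphs. No member of the list $\{Q_3^-\}\cup\{K_{2,n}:n\ge 3\}$ can be dropped in Theorem 2(3). A $k$-median graph $G$ that is not median satisfies $k\le |V(G)|-3$, with equality possible for both $Q_3^-$ and $K_{2,3}$.

Now the words. Write $d(x,y)$ for the distance in $G$ and $N(x)$ for the set of neighbours of $x$; $x\sim y$ means that $x$ and $y$ are adjacent.

**Definition (intervals, medians, medico vertices).** The interval $I(x,y)$ is the set of all vertices on shortest paths between $x$ and $y$, that is, all $w$ with $d(x,w)+d(w,y)=d(x,y)$. Put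
$$I(x,y,z)=I(x,y)\cap I(x,z)\cap I(y,z),$$
and call its elements the medians of $x,y,z$. The graph $G$ is a median graph if $|I(x,y,z)|=1$ for all $x,y,z\in V(G)$. A vertex $\mu$ is median-consistent, or medico, if $|I(\mu,x,y)|=1$ for all $x,y\in V(G)$. For $k\ge1$, $G$ is a $k$-median graph if it has at least $k$ distinct medico vertices.

In a median graph every vertex is medico. A $k$-median graph is only required to behave well as seen from $k$ of its vertices. Since $I(u,u)=\{u\}$, we always have $I(u,u,w)=\{u\}$, so only triples of distinct vertices can fail.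

**Definition (the two obstructions).** $K_{2,3}$ is the complete bipartite graph with parts of sizes $2$ and $3$. $Q_3$ is the graph on the eight $0/1$ words of length three, two words being adjacent when they differ in one coordinate, and $Q_3^-$ is $Q_3$ minus one vertex; we delete $111$.

**Definition (convex).** A set $S$ of vertices is convex if it contains $I(x,y)$ for all $x,y\in S$. A convex $H$ in $G$ is a convex set inducing a graph isomorphic to $H$. For example, in a 4-cycle $a,x,b,y$ the set $\{a,x,b\}$ is not convex: it misses $y\in I(a,b)$. The edge $\{a,x\}$ is convex.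

The question comes from Marc Hellmuth and Sandhya Thekkumpadan Puthiyaveedu, "On a generalization of median graphs: $k$-median graphs", arXiv:2304.06453 (2023): does every $k$-median graph that is not a median graph contain an induced $Q_3^-$ or $K_{2,3}$? In plain words: if medians are fine as seen from at least one vertex and yet fail somewhere, must the failure show up as one of two small graphs? Theorem 1 says yes, for every $k\ge1$, since a $k$-median graph has a medico vertex.

Theorem 1 is not an equivalence. The cube $Q_3$ is a median graph (next section) and contains an induced $Q_3^-$. That $Q_3^-$ is not convex, and Theorem 2 says that replacing "induced" by "convex" gives an exact characterization.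

## Cycles, $K_{2,n}$, $Q_3$ and $Q_3^-$ by hand

In a triangle $x,y,z$ we have $I(x,y)=\{x,y\}$ and so on, so $I(x,y,z)=\emptyset$, and no vertex is medico.

In the 6-cycle $0,1,2,3,4,5$, take the triple $0,2,4$. Here $I(0,2)=\{0,1,2\}$, $I(0,4)=\{0,5,4\}$, $I(2,4)=\{2,3,4\}$, so there is no median. Thus $0$ is not medico, and by symmetry no vertex is. The 6-cycle has too few vertices for a $Q_3^-$, and has no vertex of degree $3$, hence no $K_{2,3}$; and it is not median. So the hypothesis "at least one medico vertex" in Theorem 1 cannot simply be removed.

**Lemma 4.**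

(a) In $K_{2,n}$ with $n\ge 3$ and part $\{x,y\}$ of size two, the medico vertices are exactly $x$ and $y$.

(b) $Q_3$ is a median graph. In $Q_3^-$ the only triple without a unique median is $\{110,101,011\}$, which has none; the medico vertices are exactly $000,100,010,001$.

(c) $K_{2,3}$ contains no $Q_3^-$, and $Q_3^-$ contains no $K_{2,3}$.

*Proof.* (a) Let $A$ be the part of size $n$. To see that $x$ is medico, consider $I(x,u,v)$. If $u=v$, or one of $u,v$ is $x$, it is a single vertex. For distinct $a,b\in A$ we have $I(x,a)=\{x,a\}$ and $I(x,b)=\{x,b\}$, and $x\in I(a,b)$, so $I(x,a,b)=\{x\}$. For $a\in A$ we have $I(x,a)=\{x,a\}$, $I(a,y)=\{a,y\}$ and $a\in I(x,y)$, so $I(x,a,y)=\{a\}$. By symmetry $y$ is medico. Three vertices of $A$ have both $x$ and $y$ as medians, so no vertex of $A$ is medico.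

(b) In $Q_3$, $d(u,v)$ is the number of coordinates in which $u,v$ differ, and $I(u,v)$ consists of the words that agree with $u$ and $v$ wherever these two agree. Given $u,v,w$, in each coordinate at least two of the three agree, which forces the coordinate of any median; the resulting coordinatewise majority $\mathrm{maj}(u,v,w)$ lies in all three intervals. So $I(u,v,w)=\{\mathrm{maj}(u,v,w)\}$, and $Q_3$ is median.

Distances in $Q_3^-$ are the same as in $Q_3$: from $u$ first change to $0$ the coordinates that are $1$ in $u$ and $0$ in $v$, then raise the coordinates that are $0$ in $u$ and $1$ in $v$. This is a shortest path of $Q_3$, and every word on it is coordinatewise at most $u$ or at most $v$, so it avoids $111$. Hence intervals in $Q_3^-$ are those of $Q_3$ with $111$ removed, and the set of medians of $u,v,w$ in $Q_3^-$ is $\{\mathrm{maj}(u,v,w)\}\setminus\{111\}$. It is empty exactly when every coordinate is $0$ in at most one of $u,v,w$. Each of $u,v,w$ has at least one $0$, and there are only three coordinates, so each has exactly one $0$, in different coordinates: $\{u,v,w\}=\{110,101,011\}$. The four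 other vertices are medico and these three are not.

(c) $K_{2,3}$ has five vertices and $Q_3^-$ has seven. In $Q_3$ two distinct vertices have two common neighbours if they are at distance $2$ and none otherwise, so there is no $K_{2,3}$. $\square$

So $K_{2,3}$ fails by having two medians, $Q_3^-$ by having none, and each does have medico vertices.

## Levels around a medico vertex

Let $\mu$ be a medico vertex and put $\ell(x)=d(\mu,x)$, the level of $x$. We extract from the medico property three local statements, which are all that will be used of it.

**Fact 5.** Adjacent vertices have levels differing by exactly $1$. In particular $G$ is bipartite.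

*Proof.* Levels of adjacent vertices differ by at most $1$. Suppose $x\sim y$ and $\ell(x)=\ell(y)$. Then $I(x,y)=\{x,y\}$, while $x\notin I(\mu,y)$ and $y\notin I(\mu,x)$, since $\ell(x)+1\ne\ell(y)$ and $\ell(y)+1\neq\ell(x)$. So $I(\mu,x,y)=\emptyset$, a contradiction. Colouring by the parity of the level shows that $G$ is bipartite. $\square$

**Fact 6.** If $d(x,y)=2$ and $\ell(x)=\ell(y)=k$, then $x,y$ have exactly one common neighbour at level $k-1$.

*Proof.* $I(x,y)$ consists of $x$, $y$ and their common neighbours. As $\ell(x)=\ell(y)$, $x\notin I(\mu,y)$ and $y\notin I(\mu,x)$. A common neighbour lies in $I(\mu,x)\cap I(\mu,y)$ if and only if its level is $k-1$. So $I(\mu,x,y)$ is the set of common neighbours at level $k-1$, and it has one element. $\square$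

**Fact 7.** If $d(x,y)=3$, $\ell(x)=k$ and $\ell(y)=k+1$, there is exactly one vertex $m$ with $\ell(m)=k-1$, $m\sim x$ and $d(m,y)=2$.

*Proof.* A vertex $m$ lies in $I(\mu,x,y)$ if and only if $\ell(m)+d(m,x)=k$, $\ell(m)+d(m,y)=k+1$ and $d(m,x)+d(m,y)=3$. The first two give $d(m,y)=d(m,x)+1$, so the system is equivalent to $d(m,x)=1$, $d(m,y)=2$, $\ell(m)=k-1$. Hence the vertices described are exactly the elements of $I(\mu,x,y)$. $\square$

In a bipartite graph every $K_{2,3}$ subgraph is induced, because the parts of $K_{2,3}$ lie on different sides. So for a bipartite graph "no induced $K_{2,3}$" means that any two distinct vertices have at most two common neighbours. We call such a graph $K_{2,3}$-free.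

Another bipartite habit: if two vertices on opposite sides are joined by a walk of length $3$ and are not adjacent, they are at distance exactly $3$; if two distinct vertices have a common neighbour, they are at distance exactly $2$.

## The quadrangle condition and lowering peaks

**Definition (quadrangle condition).** Let $G$ be bipartite and $\mu$ a vertex. QC($\mu$) is the statement: if $x\ne y$ are neighbours of $z$ with $d(\mu,x)=d(\mu,y)=d(\mu,z)-1$, then $x,y$ have a common neighbour $w$ with $d(\mu,w)=d(\mu,z)-2$.

By Fact 6, a medico vertex $\mu$ satisfies QC($\mu$). For instance, in the 6-cycle QC($0$) fails at $z=3$ with $x=2$, $y=4$: their only common neighbour is $3$.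

**Lemma 8.** Let $G$ be connected and bipartite, with QC($u$) for every vertex $u$. Then $I(u,v,w)\neq\emptyset$ for all $u,v,w$.

*Proof.* The purpose is to find, among shortest $v$–$w$ paths, one that dips towards $u$ only once. Choose a shortest $v$–$w$ path $P=p_0,\dots,p_r$ minimizing $\sum_i d(u,p_i)$. Since $G$ is bipartite, $d(u,\cdot)$ changes by $\pm1$ at each step. Suppose an inner vertex $p_i$ is a peak: $d(u,p_{i-1})=d(u,p_{i+1})=d(u,p_i)-1$. By QC($u$), the distinct vertices $p_{i-1},p_{i+1}$ have a common neighbour at distance $d(u,p_i)-2$ from $u$. Replacing $p_i$ by it gives a $v$–$w$ walk of the same length, hence a shortest path, with smaller sum. This contradicts the choice of $P$.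

So there are no peaks, and along $P$ the value $d(u,\cdot)$ first decreases (possibly for zero steps) to a vertex $m$ and then increases (possibly for zero steps). Then $m\in I(v,w)$. Going along $P$ from $m$ to $v$ the distance to $u$ rises by $1$ at each step, so $d(u,v)=d(u,m)+d(m,v)$ and $m\in I(u,v)$. In the same way $m\in I(u,w)$. $\square$

This suggests a plan for Theorem 1. We know QC at one vertex. If QC could be carried from a vertex to its neighbours, connectedness would give it everywhere, and medians would exist.

## Crossing edges, and where a ladder of squares breaks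

Let $G$ be bipartite and $\mu\nu$ an edge. Put $m(w)=d(w,\mu)$ and $n(w)=d(w,\nu)$. These differ by exactly $1$, so $V=W_\mu\sqcup W_\nu$, where
$$w\in W_\mu\iff n(w)=m(w)+1,\qquad w\in W_\nu\iff m(w)=n(w)+1 .$$
An edge $zx$ with $z\in W_\mu$, $x\in W_\nu$ is called a crossing edge. For it, $|m(z)-m(x)|=1$ with $m(x)=n(x)+1$ gives $m(z)-n(x)\in\{0,2\}$, and $|n(z)-n(x)|=1$ with $n(z)=m(z)+1$ gives $m(z)-n(x)\in\{0,-2\}$. Hence
$$m(z)=n(x)=:j,\qquad m(x)=n(z)=j+1. \tag{1}$$
We call $j$ the height of the crossing edge.

Suppose QC($\mu$) holds and we want QC($\nu$). So let $x\ne y$ be neighbours of $z$, one step closer to $\nu$ than $z$. The awkward position is the one in which the two lie on different sides: $zx$ is a crossing edge of height $j$, and $y\in W_\mu$ with $m(y)=j-1$. We need a vertex $w$ adjacent to $x$ and $y$ with $n(w)=j-1$. In other words, the crossing edge $zx$ should slide down to a crossing edge $yw$, through the square $z,x,w,y$.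

The first attempt uses QC($\mu$) alone. Choose a neighbour $p$ of $x$ with $n(p)=j-1$; one checks that $m(p)=j$. Then $z$ and $p$ are two neighbours of $x$ with $m$-value $m(x)-1$, and QC($\mu$) gives $q\sim z,p$ with $m(q)=j-1$. The square $z,x,p,q$ is what we wanted if $y=q$, with $w=p$. But $y$ was given to us, and the argument chooses $q$. Nothing forces $y=q$, and here the attempt stops.

The gap is real. In $Q_3^-$ take $\mu=100$ and $\nu=110$; QC($\mu$) holds because $100$ is medico. Let $z=001$, $x=011$, a crossing edge of height $2$, and $y=101$. The only neighbour of $x$ closer to $\nu$ is $p=010$, and it yields $q=000$. For $y=101$ there is no $w$: the neighbours of $101$ are $001,100$, those of $011$ are $001,010$, and the only common one is $z$ itself. So QC($110$) fails.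

What is missing is the vertex $111$. In general, if $y\neq q$, we can produce two more vertices by going down once more: $r\sim y,q$, and then $s\sim p,r$ by sliding the lower crossing edge $qp$. The vertices $q;z,p,r;x,y,s$ form a $Q_3^-$ with centre $q$, and the wanted $w$ is the eighth vertex of the cube. So we should ask for the existence of this eighth vertex.

**Definition (configuration, completion).** A configuration $(v;a,b,c;x_{ab},x_{ac},x_{bc})$ in a bipartite graph consists of a vertex $v$ (the centre), distinct neighbours $a,b,c$ of $v$, and distinct vertices $x_{ab},x_{ac},x_{bc}\ne v$ such that $x_{ij}$ is adjacent to $i$ and to $j$. It is completed if some vertex is adjacent to all of $x_{ab},x_{ac},x_{bc}$. CC is the statement that every configuration of the graph is completed.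

In $Q_3^-$ the configuration $(000;100,010,001;110,101,011)$ is not completed; in $Q_3$ it is completed by $111$.

**Fact 9.** In a $K_{2,3}$-free bipartite graph, the seven vertices of a configuration induce a $Q_3^-$.

*Proof.* The vertices $v,x_{ab},x_{ac},x_{bc}$ lie on one side and $a,b,c$ on the other, so all seven are distinct. Besides the nine prescribed edges, the only possible edges are $x_{ab}c$, $x_{ac}b$, $x_{bc}a$. If, say, $x_{ab}\sim c$, then $v\ne x_{ab}$ have the three common neighbours $a,b,c$, a contradiction. The other two are excluded in the same way. The remaining graph is $Q_3^-$, with $v=000$, $a,b,c$ the words with one $1$, and the $x_{ij}$ the words with two. $\square$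

**Theorem 10.** Let $G$ be connected, bipartite and $K_{2,3}$-free, satisfying CC, and satisfying QC($\mu$) for at least one vertex $\mu$. Then $G$ is a median graph.

*Theorem 10 implies Theorem 1.* Let $G$ be as in Theorem 1, with medico vertex $\mu$. By Fact 5, $G$ is bipartite, so it is $K_{2,3}$-free; by Fact 6, QC($\mu$) holds. By Fact 9 a configuration would be an induced $Q_3^-$, so there are no configurations, and CC holds vacuously. $\square$

The next two sections prove Theorem 10. Until then, $G$ is as in Theorem 10.

## Carrying QC across an edge

Let $\mu\nu$ be an edge such that QC($\mu$) holds, with $m,n,W_\mu,W_\nu$ as above.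

**Lemma 11.** Let $zx$ be a crossing edge of height $j$, with $z\in W_\mu$ and $x\in W_\nu$.

(a) If $y\sim z$ and $m(y)=j-1$, then $y\in W_\mu$, and there is $w\in W_\nu$ with $w\sim x$, $w\sim y$ and $n(w)=j-1$. So $yw$ is a crossing edge of height $j-1$.

(b) $x$ is the only neighbour of $z$ in $W_\nu$.

*Proof.* We prove (a) and (b) together by induction on $j$.

**Step 1.** *The case $j=0$, to start the induction.* Part (a) is vacuous. For (b), $m(z)=0$ means $z=\mu$. Any neighbour $x'$ of $\mu$ in $W_\nu$ forms a crossing edge with $\mu$ of height $m(\mu)=0$, so $n(x')=0$ and $x'=\nu$.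

From now on $j\ge1$, and the lemma holds for height $j-1$.

**Step 2.** *All downward neighbours of $z$ stay on the side of $\mu$.* If $y\sim z$ and $m(y)=j-1$, then by (1)
$$j=n(z)-1\le n(y)\le m(y)+1=j ,$$
so $n(y)=m(y)+1$ and $y\in W_\mu$.

**Step 3.** *To produce one square, for one special downward neighbour $q$.* Since $n(x)=j\ge1$, choose $p\sim x$ with $n(p)=j-1$. Then $j=m(x)-1\le m(p)\le n(p)+1=j$, so $m(p)=j$ and $p\in W_\nu$. Now $z\neq p$ (they lie on different sides) are neighbours of $x$ with $m(z)=m(p)=j=m(x)-1$. By QC($\mu$) there is $q\sim z,p$ with $m(q)=j-1$, and $q\in W_\mu$ by Step 2. So $qp$ is a crossing edge of height $j-1$. If $y=q$, then $w=p$ proves (a).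

**Step 4.** *To build a configuration when $y\ne q$.* Let $y\sim z$, $m(y)=j-1$, $y\ne q$; by Step 2, $y\in W_\mu$. Then $j\ge2$, because only one vertex has $m$-value $0$. The vertices $y\ne q$ are neighbours of $z$ with $m$-value $m(z)-1$, so QC($\mu$) gives $r\sim y,q$ with $m(r)=j-2$. Apply part (a), by induction, to the crossing edge $qp$ of height $j-1$ and to the neighbour $r$ of $q$: we get $r\in W_\mu$ and $s\in W_\nu$ with $s\sim p$, $s\sim r$, $n(s)=j-2$. Hence $m(s)=j-1$.

We claim that $(q;z,p,r;x,y,s)$ is a configuration, with $x\sim z,p$; $y\sim z,r$; $s\sim p,r$. The vertices $z,p,r$ are neighbours of $q$. They are distinct, since $p\in W_\nu$ while $z,r\in W_\mu$, with $m(z)=j\ne j-2=m(r)$. Next, $m(x)=j+1$ while $m(y)=m(s)=m(q)=j-1$, so $x$ differs from $y,s,q$; $s\in W_\nu$ differs from $y,q\in W_\mu$; and $y\ne q$. So $x,y,s$ are distinct and different from the centre $q$.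

**Step 5.** *To read off $w$ from the completion.* By CC there is $t\sim x,y,s$. Since $m(x)=j+1$ and $m(y)=j-1$, we have $m(t)=j$. Since $n(x)=j$ and $n(s)=j-2$, we have $n(t)=j-1$. So $t\in W_\nu$, and $w=t$ proves (a).

**Step 6.** *To prove (b) by sliding two crossing edges down to one.* Let $x,x'$ be neighbours of $z$ in $W_\nu$. Both $zx$ and $zx'$ are crossing edges of height $m(z)=j$. Choose $y\sim z$ with $m(y)=j-1$. By (a) for height $j$, $y\in W_\mu$ and there are $w,w'\in W_\nu$ adjacent to $y$ with $w\sim x$, $w'\sim x'$, and $yw$, $yw'$ are crossing edges of height $j-1$. By induction (b), $w=w'$. If $x\ne x'$, then $z\in W_\mu$ and $w\in W_\nu$ are distinct with the three common neighbours $x,x',y$, where $y\in W_\mu$ differs from $x,x'\in W_\nu$. This contradicts $K_{2,3}$-freeness. $\square$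

**Lemma 12.** QC($\nu$) holds. Consequently QC($u$) holds for every vertex $u$ of $G$, and Lemma 11 holds for every edge $\mu\nu$ with either orientation.

*Proof.* Let $x\ne y$ be neighbours of $z$ with $n(z)=j+1$ and $n(x)=n(y)=j$. We need a common neighbour $w$ of $x,y$ with $n(w)=j-1$.

*Case 1: $z\in W_\nu$.* Then $m(z)=j+2$. We have $j+1\le m(x)\le n(x)+1=j+1$, so $m(x)=j+1$ and $x\in W_\nu$; likewise $m(y)=j+1$ and $y\in W_\nu$. QC($\mu$) gives $w\sim x,y$ with $m(w)=j$. If $w\in W_\mu$, then $w$ has the two neighbours $x,y$ in $W_\nu$, contradicting Lemma 11(b). So $w\in W_\nu$ and $n(w)=j-1$.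

*Case 2: $z\in W_\mu$.* Then $m(z)=j$. By Lemma 11(b), $x$ and $y$ are not both in $W_\nu$.

If both are in $W_\mu$, then $m(x)=m(y)=j-1$, and QC($\mu$) gives $w\sim x,y$ with $m(w)=j-2$. Then $n(w)\le m(w)+1=j-1$ and $n(w)\ge n(x)-1=j-1$, so $n(w)=j-1$.

Otherwise let $y\in W_\mu$ and $x\in W_\nu$, up to exchanging names. Then $zx$ is a crossing edge of height $m(z)=j$, and $m(y)=n(y)-1=j-1$. Lemma 11(a) gives $w\sim x,y$ with $n(w)=j-1$.

So QC passes from a vertex to each of its neighbours. Since $G$ is connected and QC holds at one vertex, it holds at all of them. $\square$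

By Lemmas 8 and 12, every triple of vertices has at least one median. It remains to show that there is only one.

## Convex halves and uniqueness of medians

For an edge $\mu\nu$ write $W(\mu,\nu)=\{h: d(h,\mu)<d(h,\nu)\}$. As $G$ is bipartite, $V=W(\mu,\nu)\sqcup W(\nu,\mu)$; these are the sets $W_\mu,W_\nu$ from before. In $Q_3$, for the edge $000,100$, they are two opposite faces. Uniqueness will follow once we know that these sets are convex.

**Lemma 13.** For every edge $\mu\nu$ of $G$ the set $W(\mu,\nu)$ is convex.

*Proof.*

**Step 1.** *To show that opposite edges of a square cut the graph in the same way: if $z\sim x\sim w\sim y\sim z$ is a 4-cycle, then $W(z,x)=W(y,w)$.* Suppose $h\in W(z,x)\setminus W(y,w)$ and put $t=d(h,z)$. Then $d(h,x)=t+1$, $d(h,w)\in\{t,t+2\}$, $d(h,y)\in\{t-1,t+1\}$ and $d(h,w)=d(h,y)-1$. The only possibility is $d(h,w)=t$, $d(h,y)=t+1$. Now $z\ne w$ are neighbours of $x$, both at distance $d(h,x)-1$ from $h$, so by QC($h$) they have a common neighbour at distance $t-1$ from $h$. Together with $x$ and $y$, which are at distance $t+1$ from $h$, this gives three common neighbours of $z,w$,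 a contradiction. So $W(z,x)\subseteq W(y,w)$. Exchanging the roles of the edges $zx$ and $yw$ in the 4-cycle gives the other inclusion.

**Step 2.** *To transfer this to all crossing edges: if $z\in W(\mu,\nu)$, $x\in W(\nu,\mu)$ and $z\sim x$, then $W(z,x)=W(\mu,\nu)$.* Induction on the height $j$ of $zx$. If $j=0$, then $z=\mu$ and $x=\nu$. Let $j\ge1$. Take $y\sim z$ with $d(y,\mu)=j-1$ and $w$ as in Lemma 11(a). The vertices $z,y\in W(\mu,\nu)$ have different distances to $\mu$, and $x,w\in W(\nu,\mu)$ have different distances to $\nu$, so $z,x,w,y$ is a 4-cycle. By Step 1, $W(z,x)=W(y,w)$, and by induction $W(y,w)=W(\mu,\nu)$.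

**Step 3.** *To conclude convexity.* If $W(\mu,\nu)$ is not convex, some shortest path with both ends in it leaves it. Cutting this path at a vertex just before it leaves, and at its last vertex, we get a shortest path $p_0,p_1,\dots,p_r$ with $p_0,p_r\in W(\mu,\nu)$, $r\ge2$ and $p_1\in W(\nu,\mu)$. By Step 2, $p_r\in W(\mu,\nu)=W(p_0,p_1)$, that is, $d(p_r,p_0)<d(p_r,p_1)$. But $d(p_r,p_1)=r-1<r=d(p_r,p_0)$, a contradiction. $\square$

*End of the proof of Theorem 10.* Suppose $m\neq m'$ are both medians of $u,v,w$. Take an edge $\mu\nu$ on a shortest $m$–$m'$ path, with $\mu$ nearer to $m$. Then $m\in W(\mu,\nu)$ and $m'\in W(\nu,\mu)$. These two sets partition $V$, so two of $u,v,w$ lie in the same one of them. Both $m$ and $m'$ lie in the interval between these two vertices, hence, by convexity, in that same set. This is a contradiction. So medians are unique, and they exist by Lemmas 8 and 12. This proves Theorem 10, and with it Theorem 1. $\square$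

## From induced to convex: the easy implications of Theorem 2

*(1)⇒(2).* Let $G$ be median. In an induced $K_{2,3}$ the three vertices of degree $2$ are pairwise at distance $2$, and the two other vertices are both medians of them; so $G$ has no induced $K_{2,3}$. Suppose $G$ has a convex $Q_3^-$, with vertices named $v;a,b,c;x_{ab},x_{ac},x_{bc}$ as in a configuration. The vertices $x_{ab},x_{ac},x_{bc}$ are pairwise at distance $2$. If $t$ is their median, then the three distances from $t$ to them sum pairwise to $2$, so all equal $1$. Thus $t$ is adjacent to all three, and by convexity $t$ lies in the $Q_3^-$. But no vertex of $Q_3^-$ is adjacent to all three.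

*(2)⇒(3).* A convex $K_{2,n}$ with $n\ge3$ contains an induced $K_{2,3}$.

The implication (3)⇒(1) is the substantial one. Theorem 10 was stated with CC for this purpose: if $G$ is $K_{2,3}$-free, has a medico vertex and is not median, then it has an uncompleted configuration, and not merely an induced $Q_3^-$. One might hope that an uncompleted configuration in a $K_{2,3}$-free bipartite graph is automatically convex. It is not. Take a $Q_3^-$ with vertices $v;a,b,c;x_{ab},x_{ac},x_{bc}$ and add one vertex $z$ adjacent to exactly $x_{ab}$ and $x_{ac}$. This graph is bipartite. It is $K_{2,3}$-free: $z$ shares the two neighbours $x_{ab},x_{ac}$ with $a$ and one neighbour with each of $b,c$, the pair $x_{ab},x_{ac}$ has common neighbours $a,z$, and all other pairs are as in $Q_3^-$ (or, if they contain $z$, have no common neighbour). The configuration is still not completed, since $z\not\sim x_{bc}$. But it is not convex, since $z\in I(x_{ab},x_{ac})$. So convexity has to come from the medico vertex, through Facts 6 and 7.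

For the next two sections, $G$ is connected with a medico vertex $\mu$ and level function $\ell$.

## A convex $K_{2,n}$ from any $K_{2,3}$

**Lemma 14.** If $G$ contains an induced $K_{2,3}$, then it contains a convex $K_{2,n}$ for some $n\ge3$.

*Proof.* Let $x\ne y$ have distinct common neighbours $a,b,c$. By Fact 5, $\ell(x)-\ell(y)\in\{0,2,-2\}$.

*Excluding equal levels.* Suppose $\ell(x)=\ell(y)=k$. By Fact 6 exactly one common neighbour of $x,y$ is at level $k-1$, so at least two of $a,b,c$ are at level $k+1$. These two have the two common neighbours $x,y$ at level $k$, contradicting Fact 6.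

*Finding the convex set.* So let $\ell(x)=k-1$ and $\ell(y)=k+1$, up to exchanging $x$ and $y$. Put $A=N(x)\cap N(y)$ and $n=|A|\ge3$; all of $A$ is at level $k$. Let $a\ne b$ be any two vertices of $A$. By Fact 6, $x$ is their only common neighbour at level $k-1$. If they had a common neighbour $y'\ne y$ at level $k+1$, then $y,y'$ would be at the same level with the two common neighbours $a,b$ at level $k$, contradicting Fact 6. So $N(a)\cap N(b)=\{x,y\}$.

*Convexity.* By levels, $A$ is independent and $x\not\sim y$, so $A\cup\{x,y\}$ induces $K_{2,n}$. Two vertices of this set are equal, adjacent, or at distance $2$. In the last case they are $x,y$, with all common neighbours in $A$, or two vertices of $A$, with common neighbours $x,y$. So the set is convex. $\square$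

## An uncompleted configuration is convex

From here on, $G$ is in addition $K_{2,3}$-free. For any configuration $(v;a,b,c;x_{ab},x_{ac},x_{bc})$, two common neighbours of a pair are all of them, so
$$N(a)\cap N(b)=\{v,x_{ab}\},\qquad N(v)\cap N(x_{ab})=\{a,b\},\qquad\text{and symmetrically.} \tag{2}$$
By Fact 9, $x_{bc}\not\sim a$, $x_{ac}\not\sim b$, $x_{ab}\not\sim c$. Each neighbour of the centre lies one level below or one level above it. We first show that if at least two lie below, the configuration is completed.

**Lemma 15.** A configuration whose centre is at level $k$ and whose three neighbours $a,b,c$ of the centre are at level $k-1$ is completed, by a vertex at level $k-3$.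

*Proof.* By Fact 6, $a,b$ have a common neighbour at level $k-2$; by (2) it is $x_{ab}$, since $\ell(v)=k$. In the same way $x_{ac},x_{bc}$ are at level $k-2$. By Fact 6 let $y_a,y_b,y_c$ be the common neighbours at level $k-3$ of $\{x_{ab},x_{ac}\}$, $\{x_{ab},x_{bc}\}$, $\{x_{ac},x_{bc}\}$ respectively.

The aim is to show that these three coincide, with Fact 7. Since $a\not\sim x_{bc}$ and $a,v,b,x_{bc}$ is a path, $d(a,x_{bc})=3$. The levels are $\ell(x_{bc})=k-2$ and $\ell(a)=k-1$, so there is exactly one vertex at level $k-3$ adjacent to $x_{bc}$ and at distance $2$ from $a$. Both $y_b$ (via $x_{ab}$) and $y_c$ (via $x_{ac}$) are such vertices, so $y_b=y_c$. The same argument for the pair $b,x_{ac}$, with $y_a$ (via $x_{ab}$) and $y_c$ (via $x_{bc}$), gives $y_a=y_c$. The common value is adjacent to $x_{ab},x_{ac},x_{bc}$. $\square$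

**Lemma 16.** A configuration in which exactly two of $a,b,c$ lie one level below the centre is completed.

*Proof.* Let $\ell(v)=k$, $\ell(a)=\ell(b)=k-1$, $\ell(c)=k+1$. By Fact 6 and (2), $\ell(x_{ab})=k-2$. A common neighbour of $a$ and $c$ is at level $k$, so $\ell(x_{ac})=k$, and likewise $\ell(x_{bc})=k$.

The idea is to look at the same cube from its upper corner $c$. By Fact 6, $x_{ac},x_{bc}$ have a common neighbour $y$ at level $k-1$. We have $y\ne a$ because $a\not\sim x_{bc}$, and $y\ne b$ because $b\not\sim x_{ac}$. So
$$(c;\,v,x_{ac},x_{bc};\,a,b,y)$$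
is a configuration: $a\sim v,x_{ac}$; $b\sim v,x_{bc}$; $y\sim x_{ac},x_{bc}$; and $a,b,y$ are distinct and, by level, different from $c$. Its centre is at level $k+1$ and the three neighbours $v,x_{ac},x_{bc}$ of the centre are at level $k$. By Lemma 15 there is $z\sim a,b,y$ with $\ell(z)=k-2$. By (2), $z\in\{v,x_{ab}\}$, and by level $z=x_{ab}$. So $y$ is adjacent to $x_{ab}$, $x_{ac}$ and $x_{bc}$. $\square$

**Lemma 17.** Let $(v;a,b,c;x_{ab},x_{ac},x_{bc})$ be a configuration that is not completed. Then its vertex set $S$ is a convex $Q_3^-$.

*Proof.* By Fact 9, $S$ induces a $Q_3^-$. Let $k=\ell(v)$. By Lemmas 15 and 16 at most one of $a,b,c$ is at level $k-1$. Up to renaming there are two cases.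

* Case (iii): $\ell(a)=k-1$ and $\ell(b)=\ell(c)=k+1$. Then $\ell(x_{ab})=\ell(x_{ac})=k$. By Fact 6, $v$ is the unique common neighbour of $b,c$ at level $k$, so $\ell(x_{bc})=k+2$.
* Case (iv): $\ell(a)=\ell(b)=\ell(c)=k+1$. Then $\ell(x_{ab})=\ell(x_{ac})=\ell(x_{bc})=k+2$, for the same reason.

The pairs of vertices of $S$ that are not adjacent are the following. At distance $2$: the pairs among $a,b,c$, the pairs $v,x_{ij}$, and the pairs among the $x_{ij}$. At distance $3$: $(a,x_{bc})$, $(b,x_{ac})$, $(c,x_{ab})$. By (2), the intervals of the first two kinds lie in $S$. It remains to treat the pairs of $x$'s and the three pairs at distance $3$. For the pairs of $x$'s we shall show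
$$N(x_{ab})\cap N(x_{ac})=\{a\},\qquad N(x_{ab})\cap N(x_{bc})=\{b\},\qquad N(x_{ac})\cap N(x_{bc})=\{c\}. \tag{3}$$

**Step 1.** *Case (iv): to prove (3).* Suppose $z\ne a$ is a common neighbour of $x_{ab},x_{ac}$. These two are at level $k+2$, and by Fact 6 $a$ is their only common neighbour at level $k+1$. So $\ell(z)=k+3$. As the configuration is not completed, $z\not\sim x_{bc}$, and because of the path $z,x_{ab},b,x_{bc}$ we have $d(z,x_{bc})=3$. By Fact 7, with $\ell(x_{bc})=k+2$ and $\ell(z)=k+3$, exactly one vertex at level $k+1$ is adjacent to $x_{bc}$ and at distance $2$ from $z$. But both $b$ (via $x_{ab}$) and $c$ (via $x_{ac}$) are. This contradiction proves the first equation. The three neighbours $a,b,c$ play the same role in Case (iv), so the other two follow by symmetry.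

**Step 2.** *Case (iv): to show that all shortest paths between $a$ and $x_{bc}$ lie in $S$.* The levels are $k+1$ and $k+2$. By Fact 7, exactly one vertex at level $k$ is adjacent to $a$ and at distance $2$ from $x_{bc}$; it is $v$ (via $b$). Let $a,p,q,x_{bc}$ be a shortest path. Then $\ell(p)\in\{k,k+2\}$ and $\ell(q)\in\{k+1,k+3\}$, and if $\ell(p)=k$ then $\ell(q)=k+1$.

* Let $\ell(p)=k$. Then $p=v$, and $q\in N(v)\cap N(x_{bc})=\{b,c\}$ by (2).
* Let $\ell(p)=k+2$ and $\ell(q)=k+1$. By Fact 6, $a$ and $q$ have a common neighbour $w$ at level $k$. Then $a,w,q,x_{bc}$ is a shortest path, so $w=v$ by the previous item, and $q\in\{b,c\}$. So $p\in N(a)\cap N(q)\subseteq\{v,x_{ab},x_{ac}\}$ by (2), and by level $p\in\{x_{ab},x_{ac}\}$.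
* Let $\ell(p)=k+2$ and $\ell(q)=k+3$. By Fact 6, $p$ and $x_{bc}$ have a common neighbour $q'$ at level $k+1$. Then $a,p,q',x_{bc}$ is a shortest path, and the previous item gives $p\in\{x_{ab},x_{ac}\}$. By (3), $q\in N(p)\cap N(x_{bc})\subseteq\{b,c\}$, contradicting $\ell(q)=k+3$. So this does not occur.

In every case the path lies in $S$. The pairs $(b,x_{ac})$ and $(c,x_{ab})$ are handled by symmetry. So $S$ is convex in Case (iv).

From now on we are in Case (iii), where $b$ and $c$ play the same role. The levels are: $a$ at $k-1$; $v,x_{ab},x_{ac}$ at $k$; $b,c$ at $k+1$; $x_{bc}$ at $k+2$.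

**Step 3.** *Case (iii): to prove the first equation of (3).* Suppose $z\ne a$ is a common neighbour of $x_{ab},x_{ac}$. By Fact 6, $a$ is their only common neighbour at level $k-1$, so $\ell(z)=k+1$. As the configuration is not completed, $z\not\sim x_{bc}$, and the path $z,x_{ab},b,x_{bc}$ shows $d(z,x_{bc})=3$. By Fact 7, with $\ell(z)=k+1$ and $\ell(x_{bc})=k+2$, exactly one vertex at level $k$ is adjacent to $z$ and at distance $2$ from $x_{bc}$. But both $x_{ab}$ (via $b$) and $x_{ac}$ (via $c$) are, a contradiction.

**Step 4.** *Case (iii): to prove the other two equations of (3).* Suppose $z\ne b$ is a common neighbour of $x_{ab}$ and $x_{bc}$. Their levels are $k$ and $k+2$, so $\ell(z)=k+1$. As the configuration is not completed, $z\not\sim x_{ac}$. Also $z\ne c$, as $c\not\sim x_{ab}$. The aim is a configuration with centre $x_{bc}$ to which Lemma 15 applies.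

The vertices $c,z$ are at level $k+1$ with common neighbour $x_{bc}$, so by Fact 6 they have a common neighbour $w$ at level $k$. We have $w\ne x_{ab}$, since $x_{ab}\not\sim c$. Also $w\ne v$: otherwise $v\sim z$, and $v,x_{ab}$ have the common neighbours $a,b,z$, which are distinct as $z\neq b$ and $\ell(z)\ne\ell(a)$; this contradicts $K_{2,3}$-freeness. So
$$(x_{bc};\,b,c,z;\,v,x_{ab},w)$$
is a configuration, with $v\sim b,c$; $x_{ab}\sim b,z$; $w\sim c,z$. Its centre is at level $k+2$, and $b,c,z$ are at level $k+1$. By Lemma 15 there is $u$ at level $k-1$ with $u\sim v,x_{ab},w$. By Fact 6, $v$ and $x_{ab}$ have only one common neighbour at level $k-1$, and $a$ is one; so $u=a$. Hence $w\in N(a)\cap N(c)=\{v,x_{ac}\}$, and as $w\ne v$ we get $w=x_{ac}$. But $w\sim z$ and $z\not\sim x_{ac}$, a contradiction. So $N(x_{ab})\cap N(x_{bc})=\{b\}$, and exchanging $b$ and $c$ gives $N(x_{ac})\cap N(x_{bc})=\{c\}$.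

**Step 5.** *Case (iii): to show that all shortest paths between $a$ and $x_{bc}$ lie in $S$.* The levels $k-1$ and $k+2$ differ by $3$, so a shortest path $a,p,q,x_{bc}$ has levels $k-1,k,k+1,k+2$. If $q\in\{b,c\}$, then $p\in N(a)\cap N(q)\subseteq S$ by (2). Suppose $q\notin\{b,c\}$; we look for a contradiction.

By Fact 6, let $w_b$ and $w_c$ be the common neighbours at level $k$ of $\{q,b\}$ and of $\{q,c\}$ (both pairs have the common neighbour $x_{bc}$). First, $v\not\sim q$, since otherwise $v,x_{bc}$ have the three common neighbours $b,c,q$. So $w_b,w_c\ne v$. Next, $w_b\ne w_c$: otherwise $w_b$ is a common neighbour of $b,c$ at level $k$, so $w_b=v$ by Fact 6. Hence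
$$(x_{bc};\,b,c,q;\,v,w_b,w_c)$$
is a configuration, with $v\sim b,c$; $w_b\sim b,q$; $w_c\sim c,q$, and Lemma 15 applies: there is $u$ at level $k-1$ with $u\sim v,w_b,w_c$.

We identify $u$ by Fact 7. Since $v\not\sim q$ and $q,x_{bc},b,v$ is a path, $d(v,q)=3$, with $\ell(v)=k$ and $\ell(q)=k+1$. So exactly one vertex at level $k-1$ is adjacent to $v$ and at distance $2$ from $q$. Both $u$ (via $w_b$) and $a$ (via $p$) are such vertices, so $u=a$. Then $w_b\in N(a)\cap N(b)=\{v,x_{ab}\}$, and as $w_b\ne v$ we get $w_b=x_{ab}$. So $q\in N(x_{ab})\cap N(x_{bc})=\{b\}$ by (3), a contradiction.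

**Step 6.** *Case (iii): to show that all shortest paths between $b$ and $x_{ac}$ lie in $S$.* The levels are $k+1$ and $k$. By Fact 7, exactly one vertex at level $k-1$ is adjacent to $x_{ac}$ and at distance $2$ from $b$; it is $a$ (via $v$). Let $b,p,q,x_{ac}$ be a shortest path. Then $\ell(q)\in\{k-1,k+1\}$.

* Let $\ell(q)=k-1$. Then $q=a$, and $p\in N(a)\cap N(b)\subseteq S$.
* Let $\ell(q)=k+1$ and $\ell(p)=k$. By Fact 6, $p$ and $x_{ac}$ have a common neighbour $q'$ at level $k-1$. Then $b,p,q',x_{ac}$ is a shortest path, so $q'=a$ and $p\in N(a)\cap N(b)=\{v,x_{ab}\}$. If $p=x_{ab}$, then $q\in N(x_{ab})\cap N(x_{ac})=\{a\}$ by (3), contradicting $\ell(q)=k+1$. So $p=v$ and $q\in N(v)\cap N(x_{ac})=\{a,c\}$; by level $q=c$.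
* Let $\ell(q)=k+1$ and $\ell(p)=k+2$. By Fact 6, $b$ and $q$ have a common neighbour $p'$ at level $k$. Then $b,p',q,x_{ac}$ is a shortest path, and the previous item gives $q=c$. So $p\in N(b)\cap N(c)\subseteq S$ by (2).

In every case the path lies in $S$. Exchanging $b$ and $c$ settles the pair $(c,x_{ab})$. So $S$ is convex in Case (iii) too. $\square$

*Proof of (3)⇒(1) in Theorem 2.* Let $G$ be connected with a medico vertex $\mu$, and suppose that $G$ is not median. We show that (3) fails. If $G$ contains an induced $K_{2,3}$, it contains a convex $K_{2,n}$ with $n\ge3$ by Lemma 14. Otherwise $G$ is $K_{2,3}$-free, bipartite by Fact 5, and satisfies QC($\mu$) by Fact 6. As $G$ is not median, Theorem 10 shows that CC fails, so there is a configuration that is not completed. By Lemma 17 it gives a convex $Q_3^-$. This proves Theorem 2. $\square$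

## Pendant paths, irredundancy and the bound $k\le|V(G)|-3$

*Neither graph can be dropped in Theorem 1, for any $k$.* The graphs $K_{2,3}$ and $Q_3^-$ have medico vertices, are not median, and neither contains the other (Lemma 4). To obtain examples with at least $k$ medico vertices, let $\mu$ be medico in a graph $G$ and attach to it a pendant path $\mu=p_0,p_1,\dots,p_k$ with new vertices $p_1,\dots,p_k$. Call the new graph $G'$.

A shortest path between two vertices of $G$ cannot enter the pendant path and return, so $G$ is convex in $G'$, and intervals between vertices of $G$ are unchanged. We check that each $p_i$ is medico in $G'$.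

* For $u,v\in V(G)$ we have $I(p_i,u)=I(\mu,u)\cup\{p_0,\dots,p_i\}$, and the same for $v$, while $I(u,v)\subseteq V(G)$. The only vertex of $\{p_0,\dots,p_i\}$ in $V(G)$ is $p_0=\mu$, which lies in $I(\mu,u)\cap I(\mu,v)$ anyway. So $I(p_i,u,v)=I(\mu,u,v)$, a single vertex.
* For $v\in V(G)$ and $i\le j$, the interval $I(p_i,p_j)$ is $\{p_i,\dots,p_j\}$; it meets $I(p_i,v)$ only in $p_i$, and $p_i\in I(p_j,v)$. So $I(p_i,p_j,v)=\{p_i\}$. The case $i>j$ is the same with the indices exchanged, so in general $I(p_i,p_j,v)=\{p_{\min(i,j)}\}$.
* Three vertices on the path have the middle one as their unique median.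

So $p_1,\dots,p_k$ are medico and $G'$ is a $k$-median graph. If $G$ is not median, neither is $G'$, because $G$ is convex in it. In $K_{2,3}$ and in $Q_3^-$ every vertex has degree at least $2$. So an induced copy of one of them in $G'$ cannot contain $p_k$, then not $p_{k-1}$, and so on down to $p_1$; it lies in $G$. Starting from $G=K_{2,3}$ we get a non-median $k$-median graph without induced $Q_3^-$, and starting from $G=Q_3^-$ one without induced $K_{2,3}$.

*No member of the list in Theorem 2(3) can be dropped.* Let $n\ge3$ and consider $K_{2,n}$ with part $\{x,y\}$. A convex set containing two vertices of the part of size $n$ contains $x$ and $y$, and a convex set containing $x$ and $y$ is everything. A nonempty convex set that is not everything therefore has at most one vertex in each part. So the only convex subgraphs are $K_1$, $K_2$ and $K_{2,n}$ itself. Thus $K_{2,n}$ has a medico vertex, is not median, and contains no other member of the list as a convex subgraph; it is needed. The graph $Q_3^-$ has a medico vertex, is not median, and contains no $K_{2,n}$ with $n\ge3$ by Lemma 4(c); so $Q_3^-$ is needed.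

*The bound on $k$.* Let $G$ be a $k$-median graph that is not median. Some triple $u,v,w$ has $|I(u,v,w)|\ne1$. These vertices are distinct, since $I(u,u,w)=\{u\}$, and none of them is medico. So there are at most $|V(G)|-3$ medico vertices, and $k\le|V(G)|-3$. By Lemma 4, equality holds for $K_{2,3}$, where $2=5-3$, and for $Q_3^-$, where $4=7-3$. This proves Proposition 3. $\square$
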